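\title{Conformally covariant elliptic operators on the cylinder $\mathbb S^{n-1}\times\mathbb R$}

\begin{abstract}
We prove that every conformally covariant elliptic operator of order $k<n$ and bidegree $((n-k)/2,(n+k)/2)$ is invertible on the cylinder $\mathbb S^{n-1}\times\mathbb R$, as conjectured by Ammann and Jammes. The cylinder is conformal to $\mathbb R^n\setminus\{0\}$, and on $\mathbb R^n$ the covariance under dilations forces the operator to be, in a suitable orthonormal frame, homogeneous with constant coefficients. Invertibility then becomes a question about homogeneous solutions on $\mathbb R^n\setminus\{0\}$, which is settled by comparing degrees. The same argument determines all orders $k$, including $k\ge n$, for which invertibility holds. For $k<n$ we also give an explicit spectral gap; its size is optimal when $k$ is even and the principal symbol in $\mathbb R^n$ is a positive constant multiple of $|\xi|^k\,\mathrm{Id}$.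
\end{abstract}

\section{The question and the results}

\subsection*{The operators}

Let $n\ge2$ and $k\ge1$ be integers. A \emph{conformally covariant elliptic operator of order $k$ and of bidegree $((n-k)/2,(n+k)/2)$} is an assignment $P$ with the following properties.

\begin{enumerate}
\item[(i)] To every $n$-dimensional Riemannian manifold $(M,g)$ (in the spin case: Riemannian spin manifold) it assigns a nonzero vector bundle $V_g\to M$ with a fiberwise metric and a formally self-adjoint elliptic differential operator $P_g:\Gamma(V_g)\to\Gamma(V_g)$ of order $k$.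
\item[(ii)] For every conformal embedding $\iota:(M_1,g_1)\hookrightarrow(M_2,g_2)$ (spin-structure preserving in the spin case) there is a vector bundle isomorphism $\kappa:\iota^*V_{g_2}\to V_{g_1}$ that preserves fiberwise length and is compatible with composition of embeddings. If $\iota^*g_2=f^2g_1$ with $f>0$ and $\kappa_*\varphi=\kappa\circ\varphi\circ\iota$ for $\varphi\in\Gamma(V_{g_2})$, then
\begin{equation}\label{eq:cov}
\kappa_*P_{g_2}=f^{-\frac{n+k}2}\,P_{g_1}\,f^{\frac{n-k}2}\,\kappa_* .
\end{equation}
\item[(iii)] The coefficients of $P$ are continuous in the $C^k$-topology of metrics: for every metric $g$ on $M$ and every compact $K\subset M$ there is a $C^k$-neighborhood $\mathcal U$ of $g|_K$ such that for every $\tilde g$ with $\tilde g|_K\in\mathcal U$ there is a bundle isomorphism $\hat\kappa:V_g|_K\to V_{\tilde g}|_K$ over the identity for which the coefficients of $P_g-(\hat\kappa_*)^{-1}P_{\tilde g}\hat\kappa_*$ depend continuously on $\tilde g$ in the $C^k$-topology. (This topology is given by the distance $\max_{0\le t\le k}\|(\nabla_g)^t(g_1-g_2)\|_{C^0(K)}$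 for any background metric $g$.)
\end{enumerate}

These properties summarize the functorial definition in \cite{AJ}. Examples are the Dirac operator ($k=1$, spin case) and the conformal Laplacian $L_g=\Delta_g+\frac{n-2}{4(n-1)}\mathrm{Scal}_g$ ($k=2$), where $\Delta_g$ is the nonnegative Laplacian. Property (iii) is never used below.

\subsection*{The cylinder}

Let $S=\mathbb S^{n-1}$, let $Z=S\times\mathbb R$ with points $(x,t)$, and from now on let $g$ be the product metric on $Z$. The map
\[
\iota:Z\to\mathbb R^n,\qquad \iota(x,t)=e^tx,\qquad \iota^*g_{\rm eucl}=e^{2t}g,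
\]
identifies $Z$ conformally with $\mathbb R^n\setminus\{0\}$. In the spin case $Z$ carries the spin structure induced by $\iota$. It is the only one for $n\ge3$; for $n=2$ it is the bounding one, which extends over the disc. We say that $P$ is \emph{invertible on the cylinder} if $P_g:H^k(V_g)\to L^2(V_g)$ is invertible. Since $P_g$ is self-adjoint on $H^k$ (the proof is recalled in Section~\ref{sec:modes}), this means that the spectrum of $P_g$ avoids an interval $(-\sigma,\sigma)$, $\sigma>0$.

What should one expect? The sphere $S$ has scalar curvature $(n-1)(n-2)$, so the conformal Laplacian on $Z$ is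
\[
L_g=-\partial_t^2+\Delta_S+\tfrac{(n-2)^2}4 ,
\]
with spectrum $[(n-2)^2/4,\infty)$: it is invertible exactly for $n>2=k$. Here a positive curvature term produces the gap. For a general $P$ no such term is in sight, since the axioms do not even tell us what $P_g$ looks like. Nevertheless it was conjectured in \cite{AJ} that invertibility holds whenever $k<n$. This is true.

\begin{theorem}\label{thm:main}
Let $1\le k<n$ and let $P$ satisfy \textup{(i)} and \textup{(ii)}. Then $P$ is invertible on $\mathbb S^{n-1}\times\mathbb R$.
\end{theorem}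

The route to this result gives more. Let $p(\xi)$ be the principal symbol of $P_{g_{\rm eucl}}$ at $0\in\mathbb R^n$, with the convention $\partial\mapsto i\xi$, written in a fixed orthonormal basis of the fiber over $0$. It is a Hermitian matrix, homogeneous of degree $k$ in $\xi$, and invertible for $\xi\neq0$. Let $c>0$ be the minimum over $|\xi|=1$ of the absolute values of the eigenvalues of $p(\xi)$, and write $P_0=p(-i\partial)$, a homogeneous constant-coefficient operator of order $k$. For the next three theorems $P$ satisfies (i) and (ii) for the given $n\ge2$ and $k\ge1$.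

\begin{theorem}[Normal form]\label{thm:normal}
There is a global orthonormal trivialization of $V_{g_{\rm eucl}}\to\mathbb R^n$ in which $P_{g_{\rm eucl}}=P_0$. Consequently, in a global orthonormal trivialization of $V_g\to Z$,
\begin{equation}\label{eq:normal}
P_g=e^{\frac{n+k}2t}\,P_0\,e^{-\frac{n-k}2t}\qquad(y=e^tx),
\end{equation}
and this operator commutes with all translations in $t$.
\end{theorem}

\begin{theorem}[Classification]\label{thm:class}
$P$ is invertible on $\mathbb S^{n-1}\times\mathbb R$ if and only if $k<n$ or $k-n$ is odd.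
\end{theorem}

This is a statement about every $P$ of the given order; it does not assert that such operators exist. Theorem~\ref{thm:main} is the case $k<n$. The hypothesis there cannot be relaxed to $k\le n$: for $n=k=2$ the Laplacian on $\mathbb S^1\times\mathbb R$ has spectrum $[0,\infty)$.

\begin{theorem}[Explicit gap]\label{thm:gap}
Let $k<n$ and put
\[
\gamma_{n,k}=2^k\left[\frac{\Gamma(\frac{n+k}4)}{\Gamma(\frac{n-k}4)}\right]^2 .
\]
Then $\operatorname{spec}(P_g)\cap(-c\gamma_{n,k},c\gamma_{n,k})=\emptyset$. Equivalently,
\begin{equation}\label{eq:rellich}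
\int_{\mathbb R^n}|y|^{-k}|u|^2\,dy\le(c\gamma_{n,k})^{-2}\int_{\mathbb R^n}|y|^k|P_0u|^2\,dy
\qquad\big(u\in C_c^\infty(\mathbb R^n\setminus\{0\},\mathbb C^N)\big),
\end{equation}
where $N$ is the rank of $V_{g_{\rm eucl}}$. If, in addition, $k$ is even and $p(\xi)=c|\xi|^k\,\mathrm{Id}$, then $c\gamma_{n,k}\in\operatorname{spec}(P_g)$, so the constant is then optimal.
\end{theorem}

For $n>2$ the conformal Laplacian satisfies the additional hypotheses with $c=1$, and $\gamma_{n,2}=4\big(\frac{n-2}4\big)^2=\frac{(n-2)^2}4$. Optimality is claimed only under both additional hypotheses, on $k$ and on $p$. In general the constant need not be optimal, as the Dirac operator for $n=2$ shows (Remark~\ref{rem:notsharp}).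

\subsection*{Conventions}

Bundles, metrics, sections and coefficients are smooth. Real bundles are complexified, which affects neither hypotheses nor conclusions; $\langle\cdot,\cdot\rangle$ is linear in the first slot. We write $r=|y|$ on $\mathbb R^n$. Since differential operators are local, \eqref{eq:cov} also holds for sections defined only over the image of the embedding. We use \eqref{eq:cov} for just two maps: $\iota$, with $f=e^t$, and the dilation
\[
\delta:\mathbb R^n\to\mathbb R^n,\qquad \delta(y)=ey,\qquad f=e .
\]
In the spin case $\iota$ preserves spin structures by the choice made on $Z$, and $\delta$ does because $\mathbb R^n$ has only one spin structure. If a morphism includes a lift to the spin structures, we fix one for each of the two maps.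

\section{The smallest case: the Dirac operator for $n=2$}\label{sec:dirac}

For $n=2$, $k=1$ the whole mechanism can be seen by hand. With $z=y_1+iy_2$, the Dirac operator of $\mathbb R^2$ acts on $\mathbb C^2$-valued functions by
\[
P_0=\begin{pmatrix}0&-2\partial_z\\ 2\partial_{\bar z}&0\end{pmatrix}
=\begin{pmatrix}0&-1\\1&0\end{pmatrix}\partial_1+\begin{pmatrix}0&i\\ i&0\end{pmatrix}\partial_2 ,
\]
so it already has constant coefficients. By \eqref{eq:cov} for $\iota$, in the frame on $Z$ carried over from $\mathbb R^2$ by $\kappa$, $P_g=e^{3t/2}P_0e^{-t/2}$. With $z=e^{t+i\vartheta}$ one has $2\partial_{\bar z}=e^{-t+i\vartheta}(\partial_t+i\partial_\vartheta)$, hence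
\[
P_g=\begin{pmatrix}0&B^*\\ B&0\end{pmatrix},\qquad B=e^{i\vartheta}\big(\partial_t-\tfrac12+i\partial_\vartheta\big),\qquad
B\,e^{i\lambda t+im\vartheta}=\big(i\lambda-\tfrac12-m\big)e^{i\lambda t+i(m+1)\vartheta}.
\]
For $\lambda\in\mathbb R$ and $m\in\mathbb Z$, $P_g$ preserves the span of $(e^{i\lambda t+im\vartheta},0)$ and $(0,e^{i\lambda t+i(m+1)\vartheta})$ and acts on it with eigenvalues $\pm\sqrt{\lambda^2+(m+\frac12)^2}$. By Fourier expansion
\begin{equation}\label{eq:diracspec}
\operatorname{spec}(P_g)=(-\infty,-\tfrac12]\cup[\tfrac12,\infty).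
\end{equation}

Why is $0$ not in the spectrum? An oscillating solution $\varphi=e^{i\lambda t}\psi(\vartheta)$ of $P_g\varphi=0$ corresponds to $u=r^{-1/2}\varphi$ with $P_0u=0$ on $\mathbb C\setminus\{0\}$. The first component of $u$ and the complex conjugate of the second are holomorphic there and homogeneous of degree $-\frac12+i\lambda$ and $-\frac12-i\lambda$, respectively. The singularity at $0$ is milder than a pole, so it is removable. A nonzero homogeneous entire function is a multiple of a monomial $z^m$, $m\ge0$, and its degree does not have real part $-\frac12$. So there is no such $\varphi\ne0$.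

The spin structure matters here. For the nonbounding spin structure the components are antiperiodic in $\vartheta$ in this frame, so $m\in\mathbb Z+\frac12$, and $m=-\frac12$, $\lambda=0$ puts $0$ into the spectrum. The corresponding solution $u_1=z^{-1/2}$ is not single-valued: the nonbounding spin structure does not extend over the origin, and there is no bundle over $\mathbb R^2$ in which a singularity could be removed.

For general $P$ there are three things to do: show that $P_{g_{\rm eucl}}$ has constant coefficients in a suitable frame (Section~\ref{sec:normal}), show that modes $e^{i\lambda t}\psi(x)$ decide invertibility (Section~\ref{sec:modes}), and replace Laurent series by homogeneous distributions (Section~\ref{sec:homog}).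

\section{The normal form}\label{sec:normal}

We zoom in at the origin. Under dilations by $e^{-j}$, the coefficients of any operator converge, after rescaling, to those of its top-order part frozen at $0$. Covariance says that for $P_{g_{\rm eucl}}$ each rescaled operator is conjugate to the original one, by a bundle isometry about which we know nothing beyond smoothness. These isometries could oscillate more and more as $j\to\infty$. Ellipticity prevents this: their columns solve elliptic equations with controlled right-hand sides.

\begin{proof}[Proof of Theorem~\ref{thm:normal}]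
Choose an orthonormal trivialization of $V_{g_{\rm eucl}}$ over the contractible space $\mathbb R^n$ that restricts at $0$ to the basis used to define $p$, and write $P_{g_{\rm eucl}}=A=\sum_{|\alpha|\le k}a_\alpha(y)\partial^\alpha$. Let $\delta_*$ be the operator $\kappa_*$ belonging to $\delta$. Since $f=e$ is constant, \eqref{eq:cov} reads $\delta_*A=e^{-k}A\delta_*$, hence
\[
\delta_*^{-j}A=e^{jk}A\,\delta_*^{-j}\qquad(j\ge0).
\]
Because $\kappa$ is a length-preserving bundle map over $\delta$, there are smooth unitary matrix functions $K_j$ with $(\delta_*^{-j}w)(y)=K_j(y)\,w(e^{-j}y)$. Given $w$, set $w_j(y)=w(e^{-j}y)$; then $(\partial^\alpha w)(e^{-j}y)=e^{j|\alpha|}\partial^\alpha w_j(y)$. Since every smooth function is of the form $w_j$, the identity above becomes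
\begin{equation}\label{eq:AK}
AK_j=K_jA_j,\qquad A_j=\sum_{|\alpha|\le k}e^{-j(k-|\alpha|)}a_\alpha(e^{-j}y)\,\partial^\alpha .
\end{equation}
As $j\to\infty$ the coefficients of $A_j$ converge in $C^\infty_{loc}$ to those of $\sum_{|\alpha|=k}a_\alpha(0)\partial^\alpha=p(-i\partial)=P_0$.

Apply \eqref{eq:AK} to a constant vector $\zeta\in\mathbb C^N$:
\[
A(K_j\zeta)=K_jb_j,\qquad b_j=A_j\zeta=e^{-jk}a_0(e^{-j}y)\,\zeta ,
\]
and $(b_j)$ is bounded in $C^\infty_{loc}$. We claim that $(K_j)$ is bounded in $H^{lk}_{loc}$ for every $l\ge0$. For $l=0$ this holds because the $K_j$ are unitary. If it holds for $l$, then $K_jb_j$ is bounded in $H^{lk}_{loc}$, and the interior elliptic estimates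
\[
\|u\|_{H^{(l+1)k}(B_R)}\le C_{R,l}\big(\|Au\|_{H^{lk}(B_{R+1})}+\|u\|_{L^2(B_{R+1})}\big)
\]
on the balls $B_R=\{|y|<R\}$ bound $u=K_j\zeta$ in $H^{(l+1)k}_{loc}$ for every $\zeta$. By Sobolev embedding $(K_j)$ is bounded in $C^\infty_{loc}$, so by Arzel\`a--Ascoli a subsequence converges in $C^\infty_{loc}$ to a smooth matrix function $K$, which is again unitary. Passing to the limit in \eqref{eq:AK} gives $AK=KP_0$. In the orthonormal frame given by the columns of $K$ the operator is therefore $K^{-1}AK=P_0$.

Transport this frame to $V_g\to Z$ by the isomorphism $\kappa$ belonging to $\iota$; it stays orthonormal. In these frames $\kappa_*u=u\circ\iota$, and \eqref{eq:cov} with $f=e^t$ says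
\begin{equation}\label{eq:up}
P_g\varphi=r^{\frac{n+k}2}P_0u\qquad\text{for }\varphi=r^{\frac{n-k}2}u ,
\end{equation}
with functions on $Z$ and on $\mathbb R^n\setminus\{0\}$ identified through $\iota$, so that $r=e^t$. This is \eqref{eq:normal}. Replacing $\varphi(x,t)$ by $\varphi(x,t+s)$ replaces $u(y)$ by $e^{(n-k)s/2}u(e^sy)$; as $P_0$ is homogeneous of order $k$, it replaces $P_0u(y)$ by $e^{(n+k)s/2}(P_0u)(e^sy)$, and hence $(P_g\varphi)(x,t)$ by $(P_g\varphi)(x,t+s)$. So $P_g$ commutes with translations.
\end{proof}

From now on these trivializations are used: sections of $V_g$ are $\mathbb C^N$-valued functions on $Z$, and $H^k$, $L^2$ are the usual spaces of such functions for the product metric.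

\section{Modes and the spectrum on the cylinder}\label{sec:modes}

By Theorem~\ref{thm:normal} the coefficients of $P_g$ do not depend on $t$, so a Fourier transform in $t$ reduces $P_g$ to a family of operators on the closed manifold $S$. With $D_t=-i\partial_t$,
\[
P_g=\sum_{j=0}^kQ_jD_t^j,\qquad P_g(e^{i\lambda t}\psi)=e^{i\lambda t}P(\lambda)\psi,\qquad P(\lambda):=\sum_{j=0}^k\lambda^jQ_j\quad\text{on }C^\infty(S,\mathbb C^N),
\]
where $Q_j$ is a differential operator on $S$ of order at most $k-j$. Since the formal adjoint of $P_g$ is $\sum Q_j^*D_t^j$, each $Q_j$ is formally self-adjoint, and so is $P(\lambda)$ for real $\lambda$. The principal symbol of $P(\lambda)$ at a covector $\eta$ of $S$ is that of $P_g$ at $(\eta,0)$, so $P(\lambda)$ is elliptic of order $k$.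

The interior elliptic estimate for $P_g$ on $S\times[0,1]$ can be translated: there is $C_0$ such that for all $m\in\mathbb Z$ and all $u\in L^2_{loc}$ with $P_gu\in L^2_{loc}$,
\begin{equation}\label{eq:interior}
\|u\|_{H^k(S\times[m,m+1])}\le C_0\big(\|P_gu\|_{L^2(S\times[m-1,m+2])}+\|u\|_{L^2(S\times[m-1,m+2])}\big).
\end{equation}

\begin{lemma}\label{lem:sa}
For every $k\ge1$, $P_g$ with domain $H^k$ is self-adjoint, and $H^k=\{u\in L^2:P_gu\in L^2\}$.
\end{lemma}

\begin{proof}
Squaring \eqref{eq:interior} and summing over $m$ shows that $u,P_gu\in L^2$ implies $u\in H^k$, with $\|u\|_{H^k}\le C(\|P_gu\|+\|u\|)$. Conversely $P_g:H^k\to L^2$ is bounded, as its coefficients are independent of $t$. So the maximal domain is $H^k$ and the graph norm is equivalent to the $H^k$-norm. Compactly supported smooth functions are dense in $H^k$, so the closure of $P_g|_{C_c^\infty}$ also has domain $H^k$. Its adjoint is the maximal operator, that is, $P_g$ on $H^k$ again.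
\end{proof}

In particular $P_g|_{C_c^\infty}$ has only one self-adjoint extension. So the operator in Lemma~\ref{lem:sa} is the self-adjoint operator in the definition of invertibility, and its domain $H^k$ does not depend on the trivialization.

\begin{proposition}\label{prop:modes}
A real number $\mu$ lies in $\operatorname{spec}(P_g)$ if and only if there are $\lambda\in\mathbb R$ and $0\ne\psi\in C^\infty(S,\mathbb C^N)$ with $P_g(e^{i\lambda t}\psi)=\mu\,e^{i\lambda t}\psi$.
\end{proposition}

\begin{proof}
\emph{A mode gives spectrum.} Let $\varphi=e^{i\lambda t}\psi$ be such a mode, let $0\ne\chi\in C_c^\infty(\mathbb R)$ and $\varphi_R=\chi(t/R)\varphi$ with $R\ge1$. Then $\|\varphi_R\|^2=R\,\|\chi\|^2\|\psi\|^2$. In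
\[
(P_g-\mu)\varphi_R=[P_g,\chi(t/R)]\varphi=\sum_jQ_j\,[D_t^j,\chi(t/R)]\,\varphi
\]
every term contains a derivative of $\chi(t/R)$, so it is $O(1/R)$ pointwise and supported on a $t$-interval of length $O(R)$. Hence $\|(P_g-\mu)\varphi_R\|^2=O(R^{-1})$, which is $o(\|\varphi_R\|^2)$ as $R\to\infty$, and $\mu\in\operatorname{spec}(P_g)$.

\emph{No mode gives no spectrum.} Suppose there is no mode for $\mu$. We show
\begin{equation}\label{eq:unif}
\|\psi\|\le C\|(P(\lambda)-\mu)\psi\|\qquad(\lambda\in\mathbb R,\ \psi\in C^\infty(S,\mathbb C^N)),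
\end{equation}
with norms in $L^2(S)$ and $C$ independent of $\lambda$. For a fixed $\lambda$, the operator $P(\lambda)-\mu$ is elliptic and formally self-adjoint on the closed manifold $S$, so it is Fredholm of index $0$ from $H^k(S)$ to $L^2(S)$ with smooth kernel. The kernel is zero by assumption, so the operator is bijective. It is polynomial in $\lambda$, hence its inverse is norm continuous in $\lambda$, and \eqref{eq:unif} holds with a uniform constant on each compact set of $\lambda$.

For large $|\lambda|$ apply \eqref{eq:interior} with $m=0$ to $u=e^{i\lambda t}\psi$. The left side is at least $\|\partial_t^ku\|_{L^2(S\times[0,1])}=|\lambda|^k\|\psi\|$, so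
\[
|\lambda|^k\|\psi\|\le\sqrt3\,C_0\big(\|P(\lambda)\psi\|+\|\psi\|\big)\le\sqrt3\,C_0\big(\|(P(\lambda)-\mu)\psi\|+(1+|\mu|)\|\psi\|\big).
\]
When $|\lambda|^k\ge2\sqrt3\,C_0(1+|\mu|)$, the last term is absorbed on the left and \eqref{eq:unif} follows.

Now let $\varphi\in C_c^\infty(Z,\mathbb C^N)$ and $\hat\varphi(x,\lambda)=\int e^{-i\lambda t}\varphi(x,t)\,dt$. The Fourier transform in $t$ of $(P_g-\mu)\varphi$ is $(P(\lambda)-\mu)\hat\varphi(\cdot,\lambda)$, so \eqref{eq:unif} and Plancherel's theorem give $\|\varphi\|\le C\|(P_g-\mu)\varphi\|$. By density this holds on $H^k$. So $P_g-\mu$ is injective with closed range, and since $P_g$ is self-adjoint, the orthogonal complement of the range is $\ker(P_g-\mu)=0$. Hence $\mu\notin\operatorname{spec}(P_g)$.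
\end{proof}

\section{Homogeneous solutions: proof of Theorems~\ref{thm:main} and~\ref{thm:class}}\label{sec:homog}

By Proposition~\ref{prop:modes} with $\mu=0$ and by \eqref{eq:up}, $P$ fails to be invertible on the cylinder if and only if, for some $\lambda\in\mathbb R$, there is a nonzero smooth function
\begin{equation}\label{eq:u}
u(y)=r^d\,\psi(y/r)\ \text{ on }\mathbb R^n\setminus\{0\},\qquad P_0u=0,\qquad d=-\tfrac{n-k}2+i\lambda .
\end{equation}
The question is thus which solutions are homogeneous with a degree on the vertical line $\operatorname{Re}d=\frac{k-n}2$. Two kinds of solutions come to mind: those that are singular at $0$, like a fundamental solution, and polynomials. Comparing degrees shows when neither can occur.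

We recall what is needed. A distribution $u$ on $\mathbb R^n$ is homogeneous of degree $a\in\mathbb C$ if $u(s\,\cdot)=s^au$ for all $s>0$. A function that is homogeneous of degree $a$ and continuous off $0$ defines, when $\operatorname{Re}a>-n$, a locally integrable tempered distribution that is homogeneous of the same degree. Applying $P_0$ lowers the degree by $k$. The distribution $\partial^\alpha\delta_0$ is homogeneous of degree $-n-|\alpha|$.

\begin{lemma}\label{lem:point}
A distribution supported in $\{0\}$ and homogeneous of degree $a$ is zero unless $a\in\{-n,-n-1,-n-2,\dots\}$.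
\end{lemma}

\begin{proof}
It is a finite sum $\sum_\alpha b_\alpha\partial^\alpha\delta_0$, and the $\partial^\alpha\delta_0$ are linearly independent. Homogeneity gives $b_\alpha(s^{-n-|\alpha|}-s^a)=0$ for all $s>0$, so $b_\alpha=0$ unless $a=-n-|\alpha|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}, and hence of Theorem~\ref{thm:main}]
\emph{Let $k<n$, or let $k-n$ be odd.} Suppose a nonzero $u$ is as in \eqref{eq:u}. Since $\operatorname{Re}d=\frac{k-n}2>-n$, $u$ is a locally integrable tempered distribution on $\mathbb R^n$, homogeneous of degree $d$. Then $P_0u$ is supported in $\{0\}$ and homogeneous of degree $d-k$, with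
\[
\operatorname{Re}(d-k)=-\tfrac{n+k}2 .
\]
If $k<n$, this is larger than $-n$. If $k-n$ is odd, it is not an integer. In both cases Lemma~\ref{lem:point} gives $P_0u=0$ on all of $\mathbb R^n$: the singularity at the origin contributes nothing to $P_0u$.

Taking Fourier transforms, $p(\xi)\hat u=0$. As $p(\xi)$ is invertible with smooth inverse for $\xi\ne0$, $\hat u$ is supported in $\{0\}$, so $u$ is a polynomial. A nonzero polynomial that is homogeneous of degree $d$ on $\mathbb R^n\setminus\{0\}$ has $d\in\{0,1,2,\dots\}$. But $\operatorname{Re}d=\frac{k-n}2$ is negative if $k<n$, and not an integer if $k-n$ is odd. Hence $u=0$, a contradiction, and $P$ is invertible on the cylinder.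

\emph{Let $k\ge n$ with $k-n$ even.} Put $m=\frac{k-n}2$, so $0\le m<k$, and let $q\ne0$ be a $\mathbb C^N$-valued homogeneous polynomial of degree $m$. Every term of $P_0$ differentiates $k>m$ times, so $P_0q=0$, and $q$ is a solution \eqref{eq:u} with $\lambda=0$. So $P$ is not invertible.
\end{proof}

\begin{remark}
For Theorem~\ref{thm:main} the hypothesis $k<n$ is used twice: the singularity of $u$ is too weak to produce even a multiple of $\delta_0$ in $P_0u$, and the extended solution has a degree too small for a polynomial. Both inequalities become equalities at $k=n$, where the constants are polynomials of the critical degree $0$. In the example $n=k=2$ formula \eqref{eq:normal} reads $P_g=e^{2t}\Delta_{\mathbb R^2}=-\partial_t^2-\partial_\vartheta^2$, and the constants are among its zero modes.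
\end{remark}

\section{The explicit gap}\label{sec:gap}

Let $k<n$. For $\varphi=r^{(n-k)/2}u$, \eqref{eq:up} and $d\mathrm{vol}_g=r^{-n}dy$ give
\begin{equation}\label{eq:norms}
\|\varphi\|^2_{L^2(Z)}=\int_{\mathbb R^n}|y|^{-k}|u|^2\,dy,\qquad
\|P_g\varphi\|^2_{L^2(Z)}=\int_{\mathbb R^n}|y|^k|P_0u|^2\,dy .
\end{equation}
So \eqref{eq:rellich} says that $\|P_g\varphi\|\ge c\gamma_{n,k}\|\varphi\|$ for $\varphi\in C_c^\infty(Z,\mathbb C^N)$, hence by density on $H^k$. Since $P_g$ is self-adjoint, this is equivalent to $\operatorname{spec}(P_g)\cap(-c\gamma_{n,k},c\gamma_{n,k})=\emptyset$.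

To prove \eqref{eq:rellich} we have to bound the inverse of a matrix operator of which only $\|p(\xi)^{-1}\|\le c^{-1}|\xi|^{-k}$ is known. On the Fourier side this compares $P_0^{-1}$ with the scalar operator $|D|^{-k}$, where $|D|^{-s}$ denotes the Fourier multiplier $|\xi|^{-s}$. The weights are handled by splitting $|D|^{-k}$ into two halves, each of which is controlled by the following inequality. It is Herbst's inequality \cite{Herbst}; we include the proof.

\begin{lemma}\label{lem:herbst}
For $w\in C_c^\infty(\mathbb R^n\setminus\{0\},\mathbb C^N)$ and $0<k<n$,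
\[
\big\||D|^{-k/2}\,|y|^{-k/2}w\big\|^2_{L^2}\le\gamma_{n,k}^{-1}\,\|w\|^2_{L^2}.
\]
\end{lemma}

\begin{proof}
We use two facts about Riesz potentials \cite[Ch.~V.1]{Stein}. For $0<s<n$, $|D|^{-s}$ is convolution with $c_{n,s}|x|^{s-n}$, where
\[
c_{n,s}=\frac{\Gamma((n-s)/2)}{2^s\pi^{n/2}\Gamma(s/2)} ;
\]
and for $s,s'>0$ with $s+s'<n$ the composition $|D|^{-s}|D|^{-s'}=|D|^{-s-s'}$ holds on the level of kernels:
\[
c_{n,s}c_{n,s'}\int|x-y|^{s-n}|y|^{s'-n}\,dy=c_{n,s+s'}|x|^{s+s'-n}.
\]
For $s=k$, $s'=\frac{n-k}2$ this becomes
\[
c_{n,k}\int|x-y|^{k-n}|y|^{-\frac{n+k}2}dy=\frac{c_{n,(n+k)/2}}{c_{n,(n-k)/2}}\,|x|^{-\frac{n-k}2},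
\]
and
\[
\frac{c_{n,(n+k)/2}}{c_{n,(n-k)/2}}
=\frac{\Gamma(\frac{n-k}4)}{2^{(n+k)/2}\,\Gamma(\frac{n+k}4)}\cdot\frac{2^{(n-k)/2}\,\Gamma(\frac{n-k}4)}{\Gamma(\frac{n+k}4)}=\gamma_{n,k}^{-1}.
\]
So the positive symmetric kernel $\mathcal K(x,y)=c_{n,k}|x|^{-k/2}|x-y|^{k-n}|y|^{-k/2}$ satisfies
\[
\int\mathcal K(x,y)\,|y|^{-n/2}\,dy=\gamma_{n,k}^{-1}|x|^{-n/2}.
\]
By Schur's test (a symmetric nonnegative kernel $\mathcal K$ with $\mathcal Kh\le Bh$ for some $h>0$ has $L^2$-norm at most $B$), the operator with kernel $\mathcal K$ has norm at most $\gamma_{n,k}^{-1}$ on $L^2$. Finally, by Plancherel,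
\[
\big\||D|^{-k/2}|y|^{-k/2}w\big\|^2=\big\langle|y|^{-k/2}w,\,|D|^{-k}|y|^{-k/2}w\big\rangle=\langle w,\mathcal Kw\rangle\le\gamma_{n,k}^{-1}\|w\|^2. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
\emph{The gap.} Let $u,v\in C_c^\infty(\mathbb R^n\setminus\{0\},\mathbb C^N)$, $h=P_0u$ and $w=|y|^{k/2}h$. For $\xi\ne0$ we have $\hat u=p(\xi)^{-1}\hat h$ and $\|p(\xi)^{-1}\|\le c^{-1}|\xi|^{-k}$, because $p(\xi)$ is Hermitian with all eigenvalues of absolute value at least $c|\xi|^k$. By Plancherel, Cauchy--Schwarz, and Lemma~\ref{lem:herbst} applied to $w$ and $v$,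
\begin{align*}
\big|\langle|y|^{-k/2}u,v\rangle\big|=\big|\langle u,|y|^{-k/2}v\rangle\big|
&\le c^{-1}\,\big\||D|^{-k/2}h\big\|\;\big\||D|^{-k/2}|y|^{-k/2}v\big\|\\
&=c^{-1}\,\big\||D|^{-k/2}|y|^{-k/2}w\big\|\;\big\||D|^{-k/2}|y|^{-k/2}v\big\|
\le(c\gamma_{n,k})^{-1}\|w\|\,\|v\| .
\end{align*}
Such $v$ are dense in $L^2$, so $\||y|^{-k/2}u\|\le(c\gamma_{n,k})^{-1}\||y|^{k/2}P_0u\|$. This is \eqref{eq:rellich}, and the gap follows as explained after \eqref{eq:norms}.

\emph{Optimality.} Let $k$ be even and $p(\xi)=c|\xi|^k\,\mathrm{Id}$, that is, $P_0=c\,\Delta^{k/2}$ with $\Delta=-\sum_i\partial_i^2$. From $\Delta r^{-b}=b(n-2-b)r^{-b-2}$, used successively for $b=\frac{n-k}2+2j$, $0\le j<k/2$,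
\[
P_0\,r^{-\frac{n-k}2}=c\prod_{j=0}^{k/2-1}\Big(\tfrac{n-k}2+2j\Big)\Big(\tfrac{n+k}2-2-2j\Big)\,r^{-\frac{n+k}2}.
\]
Replacing $j$ by $\frac k2-1-j$ turns the second factor into $\frac{n-k}2+2j$, so the product equals
\[
\prod_{j=0}^{k/2-1}\Big(\tfrac{n-k}2+2j\Big)^2=\bigg[2^{k/2}\prod_{j=0}^{k/2-1}\Big(\tfrac{n-k}4+j\Big)\bigg]^2=2^k\left[\frac{\Gamma(\frac{n+k}4)}{\Gamma(\frac{n-k}4)}\right]^2=\gamma_{n,k}.
\]
By \eqref{eq:up}, a constant section $\varphi=\zeta\ne0$ of $V_g$, which corresponds to $u=r^{-(n-k)/2}\zeta$, satisfies $P_g\varphi=c\gamma_{n,k}\varphi$. It is a mode with $\lambda=0$, so $c\gamma_{n,k}\in\operatorname{spec}(P_g)$ by Proposition~\ref{prop:modes}.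
\end{proof}

Theorem~\ref{thm:gap} gives a second, quantitative proof of Theorem~\ref{thm:main}. It uses the normal form and Lemma~\ref{lem:sa}, but neither Proposition~\ref{prop:modes} nor Section~\ref{sec:homog}.

\begin{remark}\label{rem:notsharp}
The comparison with $|D|^{-k}$ forgets everything about $p$ except $c$, so the bound need not be attained. For the Dirac operator with $n=2$ the eigenvalues of $p(\xi)$ are $\pm|\xi|$, so $c=1$, while the true gap is $(-\frac12,\frac12)$ by \eqref{eq:diracspec}. From $\Gamma(\frac14)\Gamma(\frac34)=\pi\sqrt2$ and the log-convexity bound $\Gamma(\frac34)\le(\Gamma(\frac12)\Gamma(1))^{1/2}=\pi^{1/4}$,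
\[
\gamma_{2,1}=\frac{2\,\Gamma(\frac34)^2}{\Gamma(\frac14)^2}=\frac{\Gamma(\frac34)^4}{\pi^2}\le\frac1\pi<\frac12 .
\]
\end{remark}

\begin{thebibliography}{9}
\bibitem{AJ} Bernd Ammann, Pierre Jammes, \emph{The supremum of conformally covariant eigenvalues in a conformal class}, arXiv:0708.0529 (2007).
\bibitem{Herbst} Herbst, Comm. Math. Phys. \textbf{53} (1977).
\bibitem{Stein} Stein, \emph{Singular Integrals and Differentiability Properties of Functions}, Ch.~V.1.
\end{thebibliography}

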